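
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Weak flatness of Cartan intersections\\ for nilpotent orbits of orthogonal Lie algebras}


\begin{abstract}
Let $\mathfrak g$ be an orthogonal Lie algebra, let $\mathfrak l=\mathfrak g(a)\times\prod_{i=1}^k\mathfrak{gl}_{b_i}$ be a Levi subalgebra with $b_1\ge\dots\ge b_k$, and let $e$ be a birationally Richardson element for $\mathfrak l$ whose orbit closure is normal. The weak flatness condition asks that the scheme-theoretic intersection of this closure with a Cartan subalgebra be the limit of the finite sets $W.x$, for $x$ generic in the center of $\mathfrak l$. In type $B$ we prove that it holds if and only if $a\ge b_1-1$. In type $D$ we show that the proposed criterion ``$a\ge b_1-1$, or $k=1$, or $b_1=2$'' fails in both directions, by examples in $\mathfrak{so}_{12}$ and $\mathfrak{so}_{10}$.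 We prove that for $a\ge 2$ the condition is again $a\ge b_1-1$, and that for $a=0$ the condition $b_1-b_k\le 1$ is necessary, and sufficient when $k\le 2$ or $b_1\le 2$. The obstruction comes from the nilpotent cone of a sum of small even orthogonal algebras. The positive results come from a recursive dimension bound that counts words.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathfrak g$ be an orthogonal Lie algebra over $\mathbb C$ of rank $n$: either $\mathfrak g=\mathfrak{so}_{2n+1}$ (type $B$) with $G=SO_{2n+1}$, or $\mathfrak g=\mathfrak{so}_{2n}$ (type $D$) with $G=SO_{2n}$. Let $W$ be its Weyl group, and write $\mathfrak g(a)$ for the algebra of the same type and of rank $a$. Let $\mathfrak l\subset\mathfrak g$ be a Levi subalgebra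
\[
\mathfrak l=\mathfrak g(a)\times\prod_{i=1}^{k}\mathfrak{gl}_{b_i},\qquad a+b_1+\dots+b_k=n,\quad b_1\ge\dots\ge b_k\ge 1,\quad k\ge 1 .
\]
In type $D$ a factor $\mathfrak{so}_2\cong\mathfrak{gl}_1$ is counted among the $\mathfrak{gl}_{b_i}$, so that $a\ne1$. Let $\mathbb O_e=\mathrm{Ind}_{\mathfrak l}^{\mathfrak g}(\{0\})$ be the nilpotent orbit induced from the zero orbit in the sense of Lusztig and Spaltenstein, and let $e\in\mathbb O_e$. We assume throughout that
\begin{itemize}
\item[(i)] the closure $\overline{\mathbb O}_e$ is normal;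
\item[(ii)] $e$ is birationally Richardson: for a parabolic subgroup $P\subset G$ with Levi subalgebra $\mathfrak l$, the moment map $T^*(G/P)\to\mathfrak g$, whose image is $\overline{\mathbb O}_e$, is birational onto $\overline{\mathbb O}_e$.
\end{itemize}

An element $x$ of the center of $\mathfrak l$ is called \emph{generic} if its centralizer in $\mathfrak g$ is exactly $\mathfrak l$. Fix such an $x$ and a Cartan subalgebra $\mathfrak h\subset\mathfrak l$ containing it. The orbit $G.x$ is closed and meets $\mathfrak h$ in the finite set $W.x$. When $x$ is scaled to $0$, the orbit degenerates to a cone and the points of $W.x$ collide at the origin. To describe the two limits, let $J_x\subset\mathbb C[\mathfrak g]$ and $I_x\subset\mathbb C[\mathfrak h]$ be the defining ideals of $G.x$ and of $W.x$, and let $\operatorname{gr}$ of an ideal denote the homogeneous ideal generated by the top degree components of its elements. Under (i) and (ii) it is known, and is part of the setup of the problem \cite{Hoang}, that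
\begin{equation}\label{eq:gr}
J_e:=\operatorname{gr}J_x\quad\text{is the defining ideal of }\overline{\mathbb O}_e ,
\end{equation}
and that $\operatorname{gr} I_x$ is independent of the generic element $x$. Thus $\overline{\mathbb O}_e$ is the limit of the orbits and $\mathbb C[\mathfrak h]/\operatorname{gr}I_x$ is the coordinate ring of the limit of the point sets. Let $I_e\subset\mathbb C[\mathfrak h]$ be the ideal of the scheme-theoretic intersection $\overline{\mathbb O}_e\cap\mathfrak h$. Since $I_e\subset\operatorname{gr}I_x$ (see Lemma \ref{lem:criterion}), there is a surjective $W$-equivariant algebra map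
\[
\mathbb C[\overline{\mathbb O}_e\cap\mathfrak h]=\mathbb C[\mathfrak h]/I_e\;\twoheadrightarrow\;\mathbb C[\mathfrak h]/\operatorname{gr}I_x .
\]
The \emph{weak flatness condition} holds for $\mathbb O_e$ if this map is an isomorphism, that is, if intersecting with $\mathfrak h$ commutes with the degeneration. Equivalently, $\overline{\mathbb O}_e\cap\mathfrak h$ has length $|W.x|$ and not more. For example, let $\mathfrak g$ be semisimple and $\mathfrak l=\mathfrak h$. Then $\overline{\mathbb O}_e$ is the nilpotent cone and its ideal is generated by the homogeneous invariants of positive degree \cite{Kostant}. These restrict onto the invariants of $W$ of positive degree, so the left side is the coinvariant algebra of $W$, of dimension $|W|=|W.x|$, and the condition holds.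

The problem treated here, whose source is \cite{Hoang}, is to prove or disprove the following two statements for all $\mathfrak l$ satisfying (i) and (ii).
\begin{itemize}
\item[\textbf{(B)}] In type $B$, weak flatness holds if and only if $a\ge b_1-1$.
\item[\textbf{(D)}] In type $D$, weak flatness holds if and only if at least one of the following is satisfied: $a\ge b_1-1$; or $k=1$; or $b_1=2$.
\end{itemize}

For examples we quote the known normality criterion: for $\mathfrak{so}_{2n+1}$, $\overline{\mathbb O}_e$ is normal if and only if $2a+1\ge b_1$; for $\mathfrak{so}_{2n}$, if and only if $2a\ge b_1$, or $a=0$ and $b_1=\dots=b_l>b_{l+1}=\dots=b_k$ for some $1\le l\le k$. It is used only to see that (i) holds in examples, and Section \ref{ssec:normal} checks (i) for the two counterexamples independently of it.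

\subsection{Where the number $a+1$ comes from}\label{ssec:why}

Let $y_1,\dots,y_n$ be the standard coordinates on $\mathfrak h$ and $z_i=y_i^2$. At each point of $W.x$ the squares $z_i$ form a multiset $\{0^a,v_1^{b_1},\dots,v_k^{b_k}\}$. Let $T\subset\{1,\dots,n\}$ have size $m$. Then $\prod_{t\in T}(u-z_t)$ divides a fixed polynomial in $u$ of degree $\sum_i\min(b_i,m)+\min(a,m)$, and this produces (Lemma \ref{lem:residue}) the elements
\[
h_j(T)\in\operatorname{gr}I_x\qquad\text{for } j>\sum_i\min(b_i,m)+\min(a,m)-m ,
\]
where $h_j(T)$ is the complete symmetric polynomial in the $z_t$. As long as $m\le a$, the number of zeros plays no role. The first relation which knows that there are only $a$ zeros has $m=a+1$ and $j=\ell:=\sum_i\min(b_i,a+1)$. If $b_1\le a+1$, then $\ell=n-a=n-m+1$, and $h_\ell(T)$ already lies in the ideal generated by the elementary symmetric polynomials in $z_1,\dots,z_n$ of positive degree. These lie in $I_e$, being up to sign the restrictions of the lower coefficients of the characteristic polynomial. If $b_1\ge a+2$, the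 relation is stronger than what the characteristic polynomial gives. In type $B$, and in type $D$ with $a\ge2$, we shall see that no equation of $\overline{\mathbb O}_e$ produces it.

In type $D$ with $a=0$ this relation reads $z_t^k\in\operatorname{gr}I_x$, and it does hold in $I_e$, because $X^{2k}=0$ on $\overline{\mathbb O}_e$. There the obstruction arises one step later, with the smallest block $\mathfrak{gl}_{b_k}$ in the role of $\mathfrak g(a)$.

\subsection{Results}

\begin{theorem}\label{thm:B}
Statement \textup{(B)} is true: in type $B$, under \textup{(i)} and \textup{(ii)}, weak flatness holds if and only if $a\ge b_1-1$.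
\end{theorem}

\begin{theorem}\label{thm:counter}
Statement \textup{(D)} is false, in both directions.
\begin{itemize}
\item[(1)] For $\mathfrak l=\mathfrak{so}_4\times\mathfrak{gl}_4\subset\mathfrak{so}_{12}$ \textup{(}$a=2$, $k=1$, $b_1=4$, $\mathbb O_e=[3^4]$\textup{)}, \textup{(i)} and \textup{(ii)} hold and $k=1$, but weak flatness fails.
\item[(2)] For $\mathfrak l=\mathfrak{gl}_3\times\mathfrak{gl}_2\subset\mathfrak{so}_{10}$ \textup{(}$a=0$, $k=2$, $b=(3,2)$, $\mathbb O_e=[4,4,1,1]$\textup{)}, \textup{(i)} and \textup{(ii)} hold and none of the three conditions in \textup{(D)} holds, but weak flatness holds.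
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:D}
Let $\mathfrak g=\mathfrak{so}_{2n}$ and assume \textup{(i)} and \textup{(ii)}.
\begin{itemize}
\item[(a)] If $a\ge2$, weak flatness holds if and only if $a\ge b_1-1$.
\item[(b)] If $a=0$ and weak flatness holds, then $b_1-b_k\le1$.
\item[(c)] If $a=0$, $b_1-b_k\le1$, and either $k\le2$ or $b_1\le2$, then weak flatness holds.
\end{itemize}
\end{theorem}

Theorem \ref{thm:D} does not decide the family $a=0$, $k\ge3$, $b_1\ge3$, $b_1-b_k\le1$. Remark \ref{rem:open} reduces it to an explicit dimension inequality. The other two theorems do not depend on it.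

Theorem \ref{thm:D} shows what becomes of the three conditions in (D). The condition $a\ge b_1-1$ is sufficient: for $a\ge2$ by (a), and for $a=0$ it says $b_1=1$, so that (c) applies. The condition $b_1=2$ is sufficient: if $a\ge2$ it implies $a\ge b_1-1$, and if $a=0$ then (c) applies. For $k=1$, weak flatness holds if and only if $a=0$ or $a\ge b_1-1$.

\subsection{Plan}

Section \ref{sec:prelim} fixes coordinates and lists the ways to produce elements of $I_e$. Section \ref{sec:hand} carries out both halves of the method by hand, in $\mathfrak{so}_7$, where weak flatness holds, and in $\mathfrak{so}_{12}$, which is Theorem \ref{thm:counter}(1). Section \ref{sec:obstruction} is the general obstruction. Section \ref{sec:count} proves the dimension bound, which is applied for $a\ge b_1-1$ in Section \ref{sec:suff} and for $a=0$ in type $D$ in Section \ref{sec:azero}. Section \ref{sec:so10} treats the example in $\mathfrak{so}_{10}$ and the normality of both counterexamples.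

\section{Coordinates and equations}\label{sec:prelim}

\subsection{Coordinates}

Let $V=\mathbb C^N$, $N=2n+\epsilon$, carry the symmetric form $(\ ,\ )$, with $\epsilon=1$ in type $B$ and $\epsilon=0$ in type $D$. Write
\[
V=V_0\oplus\bigoplus_{i=1}^k(V_i\oplus V_i^*),\qquad \dim V_0=2a+\epsilon,\quad \dim V_i=b_i,\qquad \mathfrak l=\mathfrak{so}(V_0)\times\prod\mathfrak{gl}(V_i).
\]
Choose a basis $e_{\pm1},\dots,e_{\pm n}$, together with $e_0$ in type $B$, of weight vectors of $\mathfrak h$ with $(e_i,e_{-i})=1$, adapted to this decomposition: each $V_i$ is spanned by some of the $e_j$ with $j>0$, its dual $V_i^*$ by the corresponding $e_{-j}$, and $V_0$ by the remaining basis vectors. Let $y_i\in\mathfrak h^*$ be the weight of $e_i$ and $z_i=y_i^2$; thus $\mathbb C[\mathfrak h]=\mathbb C[y]$. The group $W$ permutes the $y_i$ and changes signs, an even number of them in type $D$.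

Put $[n]=\{1,\dots,n\}$. For $S\subset[n]$ put $y_S=\prod_{i\in S}y_i$, $z_S=\prod_{i\in S}z_i$, $S^c=[n]\setminus S$. For $T\subset[n]$ let $e_j(T)$ and $h_j(T)$ be the elementary and complete symmetric polynomials in $(z_i)_{i\in T}$, with $h_0=1$ and $h_j=0$ for $j<0$.

An element of the center of $\mathfrak l$ acts by $0$ on $V_0$, by a scalar $x_i$ on $V_i$ and by $-x_i$ on $V_i^*$. If all $x_i$ are nonzero and the $v_i:=x_i^2$ are distinct, it is generic. Since $\operatorname{gr}I_x$ does not depend on the generic element, we may and do assume from now on that $x$ is of this kind. At every point of $W.x$ the multiset $\{z_1,\dots,z_n\}$ is $\{0^a,v_1^{b_1},\dots,v_k^{b_k}\}$. The stabilizer $W_x$ is the Weyl group of $\mathfrak l$, so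
\begin{equation}\label{eq:size}
|W.x|=\begin{cases}2^{\,n-a}\dfrac{n!}{a!\prod b_i!}&\text{in type $B$, and in type $D$ with }a\ge2,\\[2ex] 2^{\,n-1}\dfrac{n!}{\prod b_i!}&\text{in type $D$ with }a=0.\end{cases}
\end{equation}

\begin{lemma}\label{lem:criterion}
The ideal $I_e$ is the image of $J_e$ under restriction to $\mathfrak h$, and $I_e\subset\operatorname{gr}I_x$. Weak flatness is equivalent to $I_e=\operatorname{gr}I_x$, and also to $\dim\mathbb C[y]/I_e\le|W.x|$.
\end{lemma}

\begin{proof}
The first assertion is the definition of the scheme-theoretic intersection. If $F\in J_x$, then $F|_{\mathfrak h}\in I_x$, and the restriction to $\mathfrak h$ of the top component of $F$ is zero or the top component of $F|_{\mathfrak h}$. By \eqref{eq:gr} this gives $I_e\subset\operatorname{gr} I_x$. Finally $\dim\mathbb C[y]/\operatorname{gr}I_x=\dim \mathbb C[y]/I_x=|W.x|$.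
\end{proof}

So failure is proved by exhibiting one element of $\operatorname{gr}I_x$ outside $I_e$, and success by producing enough elements of $I_e$. For the second task we split $\mathbb C[y]=\bigoplus_{S\subset[n]}y_S\,\mathbb C[z]$ and put
\[
K_S=\{f\in\mathbb C[z]:y_Sf\in I_e\},\qquad\text{so that}\qquad \dim\mathbb C[y]/I_e\le\sum_{S\subset[n]}\dim\mathbb C[z]/K_S .
\]

\subsection{Elements of $\operatorname{gr}I_x$}

\begin{lemma}\label{lem:residue}
Let $\zeta_t\in\mathbb C$ \textup{(}$t\in T$, $|T|=m$\textup{)} and let $Q(u)=\sum_{l=0}^{D}q_lu^{D-l}$ be a monic polynomial of degree $D$ divisible by $\prod_{t\in T}(u-\zeta_t)$. Then $\sum_lq_l\,h_{j-l}(\zeta)=0$ for all $j>D-m$.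
\end{lemma}

\begin{proof}
We have $\prod_{t}(u-\zeta_t)^{-1}=\sum_{j}h_j(\zeta)u^{-m-j}$. The sum in question is the coefficient of $u^{D-m-j}$, a negative power, in the polynomial $Q/\prod_t(u-\zeta_t)$.
\end{proof}

Suppose that one polynomial $Q$ works for $\zeta_t=z_t(p)$ at all points $p$ of a finite set. Since $q_0=1$, for every $j>D-m$ the polynomial $h_j(T)$ is zero or the top component of a function vanishing on that set. So it lies in the associated graded ideal.

\subsection{Elements of $I_e$}

\emph{The characteristic polynomial.} Its lower coefficients vanish on nilpotent matrices, and $\det(u-X)|_{\mathfrak h}=u^\epsilon\prod_i(u^2-z_i)$. Hence $e_j([n])\in I_e$ for $j\ge1$. Let $\mathfrak s\subset\mathbb C[z]$ be the ideal generated by these elements. Comparing coefficients in $\prod_{T}(1-uz_i)^{-1}=\prod_{T^c}(1-uz_i)\cdot\prod_{[n]}(1-uz_i)^{-1}$ gives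
\begin{equation}\label{eq:sym}
h_j(T)\equiv(-1)^je_j(T^c)\pmod{\mathfrak s},\qquad\text{so}\quad h_j(T)\in\mathfrak s\ \text{ for } j>n-|T| .
\end{equation}

\emph{Covariants.} Identify $\Lambda^2V$ with $\mathfrak g$ by letting $p\wedge q$ act as $v\mapsto(q,v)p-(p,v)q$. Put $\omega_i=e_i\wedge e_{-i}$; it acts by $\pm1$ on $e_{\pm i}$ and by $0$ on the other basis vectors. The $\omega_i$ commute in the exterior algebra and have square zero. For $S\subset[n]$ put $\omega_S=\bigwedge_{i\in S}\omega_i$, which is up to sign a standard basis vector of $\Lambda^{2|S|}V$. For a polynomial $\psi$ and $X\in\mathfrak g$ we have $X\psi(X^2)\in\mathfrak g$, and on $\mathfrak h$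
\begin{equation}\label{eq:wedge}
X\psi(X^2)=\sum_iy_i\psi(z_i)\,\omega_i,\qquad \frac{(X\psi(X^2))^{\wedge p}}{p!}=\sum_{|S|=p}\Bigl(\prod_{i\in S}y_i\psi(z_i)\Bigr)\omega_S .
\end{equation}
An element $Y\in\mathfrak g$ lies in $\Lambda^2(\operatorname{im}Y)$. Hence $\operatorname{rk}Y<2p$ implies $Y^{\wedge p}=0$.

\begin{lemma}\label{lem:cov}
Let $M$ be a finite-dimensional $G$-module.
\begin{itemize}
\item[($\alpha$)] If a polynomial map $\Phi:\mathfrak g\to M$ vanishes on $\overline{\mathbb O}_e$, the coordinates of $\Phi|_{\mathfrak h}$ lie in $I_e$.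
\item[($\beta$)] If $\Psi:\mathfrak g\to M$ is a $G$-equivariant polynomial map of degree $\le d$ and $\Psi(x)=0$, the coordinates of $\Psi_d|_{\mathfrak h}$ lie in $I_e$, where $\Psi_d$ is the component of degree $d$.
\end{itemize}
\end{lemma}

\begin{proof}
($\alpha$) is clear, since $J_e$ is the full ideal of functions vanishing on $\overline{\mathbb O}_e$. In ($\beta$), $\Psi$ vanishes on $G.x$ by equivariance, so every coordinate of $\Psi_d$ is zero or the top component of an element of $J_x$, hence lies in $\operatorname{gr}J_x=J_e$.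
\end{proof}

Part ($\beta$) is the main use of (i) and (ii), through \eqref{eq:gr}: an identity which holds at the single diagonal matrix $x$ yields an equation of $\overline{\mathbb O}_e$.

\subsection{Parabolics from gradings}

Let $V=\bigoplus_iV[i]$ be a grading by finitely many real numbers such that the form pairs $V[i]$ perfectly with $V[-i]$ and $V[i]\perp V[j]$ for $i+j\ne0$. The elements of $\mathfrak g$ which do not lower the degree form a parabolic subalgebra with Levi subalgebra $\mathfrak{so}(V[0])\times\prod_{i>0}\mathfrak{gl}(V[i])$, and its nilradical consists of the elements which strictly raise the degree. We write $\mathfrak n_P$ for the nilradical of the Lie algebra of $P$ and use \cite{LS}: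
\begin{equation}\label{eq:LS}
G\cdot\mathfrak n_P=\overline{\mathbb O}_e\ \text{ for every parabolic $P$ with Levi algebra }\mathfrak l,\qquad \dim\mathbb O_e=\dim\mathfrak g-\dim\mathfrak l .
\end{equation}
Points of $T^*(G/P)$ are pairs $(P',X)$ with $P'$ conjugate to $P$ and $X\in\mathfrak n_{P'}$, and the moment map is $(P',X)\mapsto X$. It is $G$-equivariant and maps onto $\overline{\mathbb O}_e$, which has the same dimension $\dim\mathfrak g-\dim\mathfrak l$. Hence, if some $X\in\mathbb O_e$ lies in $\mathfrak n_{P'}$ for exactly one $P'$, then so does every element of $\mathbb O_e$, the map has degree one, and (ii) holds.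

\section{Two cases by hand}\label{sec:hand}

Nilpotent orbits of $\mathfrak{so}_N$ are named by their Jordan types $\lambda$; no type used below as the name of an orbit is very even, so it determines the orbit. We use $\dim\mathfrak z(X)=\frac12\bigl(\sum_j(\lambda'_j)^2-\#\{\text{odd parts of }\lambda\}\bigr)$, where $\lambda'$ is the transposed partition. For an isotropic $b$-plane $F\subset V$ with $2b<N$, the stabilizer $P_F$ has Levi algebra $\mathfrak{gl}_b\times\mathfrak{so}_{N-2b}$ and nilradical
\[
\mathfrak n_F=\{X\in\mathfrak g:\ XV\subset F^\perp,\ XF^\perp\subset F,\ XF=0\},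
\]
and all such $F$ are conjugate under $SO(V)$.

\begin{lemma}\label{lem:33}
Let $X\in\mathfrak{so}_N$ have type $[3^b,1^{N-3b}]$ with $b\ge1$. Then $F=\operatorname{im}X^2$ is the only isotropic $b$-plane with $X\in\mathfrak n_F$.
\end{lemma}

\begin{proof}
If $X\in\mathfrak n_F$, then $X^2V\subset F$, and both spaces have dimension $b$. Conversely let $F=\operatorname{im}X^2$. It is isotropic because $X^4=0$, and $F^\perp=\ker X^2$. Then $XV\subset F^\perp$ and $XF=0$ since $X^3=0$. In a Jordan basis, $\ker X^2$ is spanned by the last two vectors of each chain of length $3$ and by the chains of length $1$, so $X\ker X^2=\operatorname{im}X^2$.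
\end{proof}

\begin{example}[$\mathfrak{so}_3\times\mathfrak{gl}_2\subset\mathfrak{so}_7$: weak flatness holds]\label{ex:so7}
Here $a=1$, $b_1=2$. Let $X$ have type $[3,3,1]$. By Lemma \ref{lem:33} and \eqref{eq:LS}, $X\in\overline{\mathbb O}_e$. Since $\dim\mathfrak z(X)=\frac12(17-3)=7=\dim\mathfrak l$, the orbit of $X$ has the dimension of $\mathbb O_e$. So $\mathbb O_e=[3,3,1]$, and (ii) holds by the uniqueness in Lemma \ref{lem:33}; (i) holds because $2a+1\ge b_1$. The set $W.x$ consists of the $12$ points with coordinates $0,\pm t,\pm t$ in some order.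

On $\overline{\mathbb O}_e$ we have $X^3=0$, $\operatorname{rk}X\le4$ and $\operatorname{tr}X^2=0$. By Lemma \ref{lem:cov}($\alpha$), the ideal $I_e$ contains $y_i^3$, $y_1y_2y_3$ (up to a scalar a coordinate of $X^{\wedge3}$) and $z_1+z_2+z_3$. Now let $\{i,j,l\}=\{1,2,3\}$ and bound $y_S\mathbb C[z]$ modulo $I_e$ for each $S$.
\begin{itemize}
\item $S=\emptyset$: $z_i^2=0$ and $z_3=-z_1-z_2$, whence $2z_1z_2=z_3^2-z_1^2-z_2^2=0$. The space is spanned by $1,z_1,z_2$.
\item $S=\{i\}$: $y_iz_i=0$, so $y_iz_l=-y_iz_j$, and $z_j^2=0$. It is spanned by $y_i,\ y_iz_j$.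
\item $S=\{i,j\}$: $y_iy_jz_i=y_iy_jz_j=0$, hence also $y_iy_jz_l=0$. It is spanned by $y_iy_j$.
\item $S=\{1,2,3\}$: the space is $0$.
\end{itemize}
The total is at most $3+3\cdot2+3\cdot1+0=12=|W.x|$, so weak flatness holds by Lemma \ref{lem:criterion}. The numbers $3,2,1,0$ have a meaning: they count the arrangements of the letters $0,t,t$ on three places for which $0$ is \emph{not} in $S$. The sum of these counts over $S$ is $|W.x|$, since a sign is attached to each nonzero letter. This is the pattern of the general proof.
\end{example}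

\begin{example}[$\mathfrak{so}_4\times\mathfrak{gl}_4\subset\mathfrak{so}_{12}$: weak flatness fails]\label{ex:so12}
Here $a=2$, $b_1=4$, $k=1$. The type $[3^4]$ has $\dim\mathfrak z(X)=\frac12(48-4)=22=\dim\mathfrak l$, so as before $\mathbb O_e=[3^4]$ and (ii) holds; (i) holds because $2a\ge b_1$ (see also Section \ref{ssec:normal}).

\emph{An element of $\operatorname{gr}I_x$.} Let $x=(0,0,t,t,t,t)$. At a point of $W.x$ exactly two coordinates vanish, so of any three coordinates one is $\pm t$. Hence $(z_1-t^2)(z_3-t^2)(z_5-t^2)$ vanishes on $W.x$, and $z_1z_3z_5\in\operatorname{gr}I_x$.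

\emph{A nilpotent cone in $\overline{\mathbb O}_e$.} Let $\mathfrak g'=\mathfrak{so}_4\oplus\mathfrak{so}_4\oplus\mathfrak{so}_4$ act on $V=\bigoplus_{j=1}^3V_{B_j}$, where $V_{B_j}$ is spanned by $e_{\pm i}$, $i\in B_j=\{2j-1,2j\}$. Let $e'$ be a regular nilpotent element of $\mathfrak g'$. It has type $[3,1]$ on each summand. Let $U$ be the sum of the three $3$-dimensional irreducible $\mathfrak{sl}_2$-modules and $U=U_{-1}\oplus U_0\oplus U_1$ its grading by half the $h$-eigenvalue, so that $e'$ has degree $1$. The space $U^\perp$ is $3$-dimensional and killed by $e'$; choose an isotropic line $L\subset U^\perp$ and put $F=U_1\oplus L$, an isotropic $4$-plane. Then $F^\perp=U_0\oplus U_1\oplus(L^\perp\cap U^\perp)$, so that $e'V=U_0\oplus U_1\subset F^\perp$, $e'F^\perp=U_1\subset F$ and $e'F=0$. Thus $e'\in\mathfrak n_F\subset\overline{\mathbb O}_e$. The regular orbit of $\mathfrak g'$ is dense in its nilpotent cone \cite{Kostant}, so the whole cone lies in $\overline{\mathbb O}_e$.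

\emph{The relation is not in $I_e$.} By \cite{Kostant}, functions on $\mathfrak g'$ vanishing on its nilpotent cone lie in the ideal generated by the homogeneous invariants of positive degree. The Cartan subalgebra $\mathfrak h$ of $\mathfrak g$ is also one of $\mathfrak g'$. Therefore every element of $I_e$ lies in the ideal generated by $y_{2j-1}^2+y_{2j}^2$ and $y_{2j-1}y_{2j}$ for $j=1,2,3$. In $\mathbb C[y_1,y_2]/(y_1^2+y_2^2,\,y_1y_2)$ the element $y_1^2$ is nonzero, so $z_1z_3z_5$ is nonzero in the tensor product of three such algebras. Hence $z_1z_3z_5\in\operatorname{gr}I_x\setminus I_e$, and weak flatness fails. This proves Theorem \ref{thm:counter}(1).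
\end{example}

\section{The obstruction}\label{sec:obstruction}

We now run the argument of Example \ref{ex:so12} in general. The block $\mathfrak g(a)$ with its $a$ zeros is replaced, when $a=0$ in type $D$, by the smallest block $\mathfrak{gl}_{b_k}$.

\begin{proposition}\label{prop:obstruction}
Weak flatness fails in each of the following cases:
\begin{itemize}
\item[(1)] type $B$ and $b_1\ge a+2$;
\item[(2)] type $D$, $a\ge2$ and $b_1\ge a+2$;
\item[(3)] type $D$, $a=0$ and $b_1\ge b_k+2$.
\end{itemize}
\end{proposition}

\begin{proof}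
In cases (1) and (2) put $\bar a=a$, $\bar b=(b_1,\dots,b_k)$, $\bar v_0=0$. In case (3), where $k\ge2$, put $\bar a=b_k$, $\bar b=(b_1,\dots,b_{k-1})$, $\bar v_0=v_k$. Let $\bar k$ be the length of $\bar b$. In all cases
\[
n=\bar a+\sum_i\bar b_i,\qquad \bar b_1\ge\bar a+2,\qquad \bar a-1+\epsilon\ge0,
\]
and the $z_i$ form the multiset $\{\bar v_0^{\,\bar a},v_1^{\bar b_1},\dots,v_{\bar k}^{\bar b_{\bar k}}\}$ at each point of $W.x$. Following Section \ref{ssec:why}, put
\[
r=\bar a+1,\quad d_j=\#\{i:\bar b_i\ge j\},\quad m_j=d_j+1\quad(1\le j\le r),\qquad \ell=\sum_{j=1}^rd_j=\sum_i\min(\bar b_i,r).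
\]
Since $\bar b_1\ge r+1$, we have $d_j\ge1$, so $m_j\ge2$, and $\ell\le\sum\bar b_i-1$. Hence $\sum_jm_j=\ell+\bar a+1\le n$, and we can choose disjoint sets $B_1,\dots,B_r\subset[n]$ with $|B_j|=m_j$. This is where $\bar b_1\ge\bar a+2$ is used: without the saved unit the sets $B_j$ would not fit into $[n]$. Choose $t_j\in B_j$ and put $T=\{t_1,\dots,t_r\}$.

\emph{Step 1: $h_\ell(T)\in\operatorname{gr}I_x$.} At each point of $W.x$, the product $\prod_{t\in T}(u-z_t)$ divides
\[
Q(u)=(u-\bar v_0)^{\bar a}\prod_i(u-v_i)^{\min(\bar b_i,r)},\qquad \deg Q=\ell+\bar a .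
\]
By Lemma \ref{lem:residue}, $h_j(T)\in\operatorname{gr}I_x$ for $j>\ell+\bar a-r=\ell-1$.

\emph{Step 2: a nilpotent cone inside $\overline{\mathbb O}_e$.} Let $V_{B}$ be spanned by the $e_{\pm i}$, $i\in B$, and let $\mathfrak g'=\bigoplus_j\mathfrak{so}(V_{B_j})$, which is semisimple because $m_j\ge2$. Let $e'$ be a regular nilpotent element of $\mathfrak g'$. On $V_{B_j}$ it has type $[2m_j-1,1]=[2d_j+1,1]$. So $V=U\perp U^\perp$ with $e'U^\perp=0$ and $U$ the orthogonal sum of spaces $U_j$, where $U_j$ is the irreducible $\mathfrak{sl}_2$-module of dimension $2d_j+1$. Grade $U_j$ in degrees $-d_j,\dots,d_j$ by half the $h$-eigenvalue. Then the form pairs degree $i$ with degree $-i$, and $e'$ raises the degree by $1$.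

We complete this to a grading of $V$ of the shape prescribed by $(\bar a;\bar b)$. For $1\le i\le\bar k$ the part of $U$ in degree $i$ (and likewise in degree $-i$) has dimension $\#\{j\le r:d_j\ge i\}$. Since $d_j\ge i$ if and only if $\bar b_i\ge j$, this is $\min(\bar b_i,r)$. No higher degrees occur, because $d_j\le\bar k$. The degree $0$ part has dimension $r$, and
\[
\dim U^\perp=2n+\epsilon-(2\ell+r)=(\bar a-1+\epsilon)+2\sum_i\bigl(\bar b_i-\min(\bar b_i,r)\bigr).
\]
Write $U^\perp$ as an orthogonal sum of a nondegenerate space of dimension $\bar a-1+\epsilon\ge0$, placed in degree $0$, and of spaces $U'_i\oplus U'_{-i}$ with $U'_{\pm i}$ isotropic and dual to each other, of dimension $\bar b_i-\min(\bar b_i,r)$, placed in degrees $\pm i$. This gives a grading $V=\bigoplus V[i]$ with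
\[
\dim V[\pm i]=\bar b_i\ (1\le i\le\bar k),\qquad \dim V[0]=2\bar a+\epsilon\ge1,\qquad e'V[i]\subset V[i+1].
\]

In cases (1) and (2), $e'$ lies in the nilradical of the parabolic defined by the grading, whose Levi algebra is $\mathfrak{so}(V[0])\times\prod\mathfrak{gl}(V[i])$. Some $g\in O(V)$ carries $V[0],V[i],V[-i]$ to $V_0,V_i,V_i^*$. Composing with a reflection of $V[0]$ if necessary, we get $g\in SO(V)$.

In case (3), $\dim V[0]=2b_k$. Split $V[0]=L\oplus L'$ into Lagrangian subspaces and move them to degrees $\frac12$ and $-\frac12$. As $e'$ maps $V[-1]$ into $V[0]$ and $V[0]$ into $V[1]$, it still strictly raises the degree. Some $g\in O(V)$ carries $L,L',V[i],V[-i]$ to $V_k,V_k^*,V_i,V_i^*$ respectively, where $1\le i\le k-1$. If $\det g=-1$, replace $(L,L',g)$ by $(\sigma L,\sigma L',g\sigma^{-1})$ with $\sigma$ a reflection of $V[0]$, extended by the identity.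

In all cases $e'$ is $G$-conjugate to an element of the nilradical of a parabolic with Levi algebra $\mathfrak l$, so $e'\in\overline{\mathbb O}_e$ by \eqref{eq:LS}. The regular nilpotent orbit of $\mathfrak g'$ is dense in its nilpotent cone $\mathcal N'$ \cite{Kostant}, so $\mathcal N'\subset\overline{\mathbb O}_e$.

\emph{Step 3: $h_\ell(T)\notin I_e$.} If $F\in J_e$, then $F|_{\mathfrak g'}$ vanishes on $\mathcal N'$ and by \cite{Kostant} lies in the ideal generated by the homogeneous invariants of positive degree of $\mathfrak g'$. Restrict further to the Cartan subalgebra $\mathfrak h\cap\mathfrak g'$ of $\mathfrak g'$, that is, set $y_i=0$ for $i\notin\bigcup B_j$. Invariants of $\mathfrak g'$ restrict to invariants of its Weyl group $\prod_jW(D_{m_j})$, and those of $W(D_{m_j})$ are generated by $e_1(B_j),\dots,e_{m_j-1}(B_j)$ and $y_{B_j}$. So $I_e$ maps to $0$ in $\bigotimes_j\mathcal C_j$, where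
\[
\mathcal C_j=\mathbb C[y_i:i\in B_j]\big/\bigl(e_1(B_j),\dots,e_{m_j-1}(B_j),\,y_{B_j}\bigr).
\]
In $\mathcal C_j$ also $e_{m_j}(B_j)=y_{B_j}^2=0$. Hence $\prod_{i\in B_j}(u-z_i)=u^{m_j}$, and putting $u=z_{t_j}$ gives $z_{t_j}^{m_j}=0$. On the other hand $z_{t_j}^{m_j-1}\ne0$. Indeed, suppose $z_{t_j}^{m_j-1}=\sum_if_ie_i(B_j)+g\,y_{B_j}$ in $\mathbb C[y_i:i\in B_j]$. Averaging over all sign changes of the $y_i$ replaces each $f_i$ by a polynomial in the $z_i$, and $g\,y_{B_j}$ by its part with all exponents even, which has the form $g'\,y_{B_j}^2=g'e_{m_j}(B_j)$ with $g'$ a polynomial in the $z_i$. So $z_{t_j}^{m_j-1}$ would lie in the ideal $(e_1,\dots,e_{m_j})$ of the polynomial ring in $(z_i)_{i\in B_j}$. But the monomials $z_1^{\alpha_1}\cdots z_m^{\alpha_m}$ with $\alpha_i\le m-i$ form a basis of $\mathbb C[z_1,\dots,z_m]/(e_1,\dots,e_m)$ \cite{Artin}, and $z_1^{m-1}$ is one of them.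

Now $h_\ell(T)$ is the sum of all monomials of degree $\ell=\sum_j(m_j-1)$ in $z_{t_1},\dots,z_{t_r}$. A monomial with nonzero image has exponent at most $m_j-1$ at each $z_{t_j}$, hence equal to $m_j-1$. So the image of $h_\ell(T)$ is $\bigotimes_jz_{t_j}^{m_j-1}\ne0$, and $h_\ell(T)\in\operatorname{gr}I_x\setminus I_e$.
\end{proof}

\section{Counting words}\label{sec:count}

In Example \ref{ex:so7} the dimension of $y_S\mathbb C[z]/(y_S\mathbb C[z]\cap I_e)$ was a number of words on $[n]$ avoiding the letter $0$ in $S$. In type $D$ with $a=0$ we shall need words with at most $c$ zeros in $S$. This section bounds the dimension of a quotient of $\mathbb C[z]$ by such a number. The bound is of Garsia--Procesi type.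

A \emph{datum} $\mathfrak d=(\Sigma,S;\beta_1,\dots,\beta_\kappa;\alpha,c)$ consists of a finite set $\Sigma$, a subset $S\subset\Sigma$, integers $\beta_i\ge0$ ($\kappa\ge0$) and integers $\alpha\ge c\ge0$, such that $\alpha+\sum\beta_i=|\Sigma|$. A \emph{word} for $\mathfrak d$ is a map $w:\Sigma\to\{0,1,\dots,\kappa\}$ taking each value $i\ge1$ exactly $\beta_i$ times and the value $0$ exactly $\alpha$ times, with $|w^{-1}(0)\cap S|\le c$. Let $N(\mathfrak d)$ be the number of words. For $T\subset\Sigma$ put
\[
m=|T|,\quad q=|T\setminus S|,\quad p=m-q,\qquad D(T)=\sum_{i=1}^\kappa\min(\beta_i,m)+\min(\alpha,m,c+q),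
\]
and let $\mathcal I(\mathfrak d)\subset\mathbb C[z_i:i\in\Sigma]$ be the ideal generated by all $h_j(T)$ with $T\subset\Sigma$, $j\ge0$ and $j>D(T)-m$.

To see where the definition comes from, choose distinct numbers $\theta_0,\dots,\theta_\kappa$ and let a word $w$ define the point with $z_i=\theta_{w(i)}$. On $T$ the value $\theta_i$, $i\ge1$, occurs at most $\min(\beta_i,m)$ times and $\theta_0$ at most $\min(\alpha,m,c+q)$ times. By Lemma \ref{lem:residue} every generator of $\mathcal I(\mathfrak d)$ lies in the associated graded ideal of this set of $N(\mathfrak d)$ points. Hence $\dim\mathbb C[z]/\mathcal I(\mathfrak d)\ge N(\mathfrak d)$ always. We need the opposite inequality. Call $\mathfrak d$ \emph{tame} if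
\[
S=\emptyset,\quad\text{or}\quad c=0,\quad\text{or}\quad\alpha-c\le1,\quad\text{or}\quad\kappa\le1 .
\]

\begin{proposition}\label{prop:count}
If $\mathfrak d$ is tame, then $\dim\mathbb C[z]/\mathcal I(\mathfrak d)\le N(\mathfrak d)$.
\end{proposition}

\begin{proof}
We use induction on $|\Sigma|$. If $\Sigma=\emptyset$, then $N(\mathfrak d)=1$ and $\mathbb C[z]=\mathbb C$. For the induction step we sort words by their letter at one place $\nu$, and correspondingly filter $\mathbb C[z]/\mathcal I(\mathfrak d)$ by powers of $z_\nu$.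

\emph{Children.} Fix $\nu\in\Sigma$. Let $\mathcal V$ consist of all $i\ge1$ with $\beta_i>0$, together with $0$ if either $\nu\in S$ and $c>0$, or $\nu\notin S$ and $\alpha>0$. For $v\in\mathcal V$ let $\mathfrak d^v$ be the datum on $\Sigma\setminus\{\nu\}$, with subset $S\setminus\{\nu\}$, obtained as follows:
\begin{itemize}
\item for $v=i\ge1$, replace $\beta_i$ by $\beta_i-1$;
\item for $v=0$, $\nu\in S$, replace $(\alpha,c)$ by $(\alpha-1,c-1)$;
\item for $v=0$, $\nu\notin S$, replace $(\alpha,c)$ by $(\alpha-1,\min(c,\alpha-1))$.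
\end{itemize}
Words with $w(\nu)=v$ correspond to words for $\mathfrak d^v$, and there are none with $w(\nu)\notin\mathcal V$. So $N(\mathfrak d)=\sum_{v\in\mathcal V}N(\mathfrak d^v)$.

\emph{Saturation.} Let $T\subset\Sigma\setminus\{\nu\}$. Call $v\in\mathcal V$ \emph{saturated at $T$} if
\[
\begin{aligned}
&m\ge\beta_i&&\text{for }v=i\ge1,\\
&m\ge\min(\alpha,c+q)&&\text{for }v=0,\ \nu\in S,\\
&\min(m,c+q)\ge\alpha&&\text{for }v=0,\ \nu\notin S.
\end{aligned}
\]
Let $D^v$ be the function $D$ of $\mathfrak d^v$. We claim
\begin{equation}\label{eq:sat}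
D^v(T)=D(T)-[v\text{ saturated at }T],\qquad D(T\cup\{\nu\})-D(T)=\#\{v\in\mathcal V\text{ unsaturated at }T\},
\end{equation}
where $[\,\cdot\,]$ is $1$ or $0$ according to the truth of the condition. Both are checked term by term, using the identities
\[
\min(\gamma-1,m)=\min(\gamma,m)-[m\ge\gamma],\qquad \min(\gamma,m+1)-\min(\gamma,m)=[m<\gamma]
\]
for integers $\gamma,m$. For the terms with $i\ge1$ take $\gamma=\beta_i$; if $\beta_i=0$ the increment is $0$. For the last term let first $\nu\in S$ and $\gamma=\min(\alpha,c+q)$. The last term is $\min(\gamma,m)$ for $T$, $\min(\gamma,m+1)$ for $T\cup\{\nu\}$, and $\min(\gamma-1,m)$ for the child $\mathfrak d^0$. If $c=0$, then $0\notin\mathcal V$, and indeed $\gamma\le q\le m$ and the increment is $0$. Now let $\nu\notin S$ and $\gamma=\min(m,c+q)$. The last term is $\min(\alpha,\gamma)$ for $T$, $\min(\alpha,\gamma+1)$ for $T\cup\{\nu\}$, and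
\[
\min\bigl(\alpha-1,\,m,\,\min(c,\alpha-1)+q\bigr)=\min(\alpha-1,\gamma)
\]
for $\mathfrak d^0$, and the two identities apply with $(\alpha,\gamma)$ in place of $(\gamma,m)$. If $\alpha=0$, then $0\notin\mathcal V$ and the last term vanishes identically.

\emph{Claim.} Suppose $\mathcal V=\{v_1,\dots,v_L\}$ is ordered so that, for every $T\subset\Sigma\setminus\{\nu\}$, if $v_i$ is saturated at $T$, then so is $v_{i'}$ for all $i'>i$. Then, with $z'=(z_s)_{s\ne\nu}$,
\[
\dim\mathbb C[z]/\mathcal I(\mathfrak d)\le\sum_{i=1}^L\dim\mathbb C[z']/\mathcal I(\mathfrak d^{v_i}).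
\]

Let $\mathcal I=\mathcal I(\mathfrak d)$ and $M=\mathbb C[z]/\mathcal I$. Since $D(\emptyset)=0$, \eqref{eq:sat} for $T=\emptyset$ gives $D(\{\nu\})\le L$, so $z_\nu^L=h_L(\{\nu\})\in\mathcal I$. Hence $\dim M=\sum_{i=1}^L\dim z_\nu^{i-1}M/z_\nu^iM$. It suffices to show that the surjective $\mathbb C[z']$-linear map
\[
\mathbb C[z']\to z_\nu^{i-1}M/z_\nu^iM,\qquad f\mapsto z_\nu^{i-1}f,
\]
kills each generator $h_j(T)$ of $\mathcal I(\mathfrak d^{v_i})$. If $j>D(T)-m$, then $h_j(T)\in\mathcal I$. Otherwise $D^{v_i}(T)-m<j\le D(T)-m$, so $v_i$ is saturated at $T$ and $j=D(T)-m$. By the ordering, only $v_1,\dots,v_{i-1}$ can be unsaturated at $T$, so $D(T\cup\{\nu\})\le D(T)+i-1$. Put $j'=j+i-1$. Then $j'>D(T\cup\{\nu\})-(m+1)$, hence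
\[
h_{j'}(T\cup\{\nu\})=\sum_{\rho\ge0}z_\nu^\rho\,h_{j'-\rho}(T)\in\mathcal I .
\]
For $\rho<i-1$ we have $j'-\rho>j=D(T)-m$, so these terms lie in $\mathcal I$. The terms with $\rho\ge i$ lie in $(z_\nu^i)$. The remaining term is $z_\nu^{i-1}h_j(T)$, which is therefore zero in $z_\nu^{i-1}M/z_\nu^iM$. This proves the claim.

\emph{Choice of $\nu$ and of the order.} By induction it remains to choose $\nu$ and an order as in the claim for which all children are tame. A letter $i\ge1$ is saturated when $m$ reaches $\beta_i$. For $\nu\in S$ the threshold $\min(\alpha,c+q)$ of the letter $0$ depends on $T$ not only through $m$, and lies between $c$ and $\alpha$. So letters with $\beta_i\ge\alpha$ can precede $0$ and letters with $\beta_i\le c$ can follow it; the trouble comes from $c<\beta_i<\alpha$. In the tame cases such letters do not occur, or $0\notin\mathcal V$, or we can take $\nu\notin S$.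
\begin{itemize}
\item \emph{$S=\emptyset$.} Take any $\nu$. Then $q=m$, so $0$ is saturated if and only if $m\ge\alpha$. Order $\mathcal V$ by decreasing multiplicity ($\beta_i$ for $i\ge1$, $\alpha$ for $0$). The children have $S=\emptyset$.
\item \emph{$S\ne\emptyset$, $c=0$.} Take $\nu\in S$. Then $0\notin\mathcal V$; order by decreasing $\beta_i$. The children have $c=0$.
\item \emph{$S\ne\emptyset$, $c>0$, $\alpha-c\le1$.} Take $\nu\in S$. Order the $i\ge1$ by decreasing $\beta_i$ and insert $0$ just after those with $\beta_i\ge\alpha$; the letters after $0$ have $\beta_i\le\alpha-1\le c$. If a letter with $\beta_i\ge\alpha$ is saturated, then $m\ge\alpha$ and $0$ is saturated. If $0$ is saturated, then $m\ge\min(\alpha,c+q)\ge c$, and all later letters are saturated. The children have the same difference $\alpha-c$.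
\item \emph{Otherwise $S\ne\emptyset$, $0<c\le\alpha-2$ and $\kappa\le1$.} Put $\beta_1=0$ if $\kappa=0$. The children again have $\kappa\le1$. If $\beta_1>\alpha$, take $\nu\in S$ and the order $(1,0)$: $m\ge\beta_1$ implies $m\ge\alpha$. If $\beta_1\le\alpha$ and $S\ne\Sigma$, take $\nu\notin S$ and put $0$ first: $0$ saturated implies $m\ge\alpha\ge\beta_1$. If $\beta_1\le\alpha$ and $S=\Sigma$, then $D(\Sigma)=\beta_1+c<\beta_1+\alpha=|\Sigma|$, so $1=h_0(\Sigma)\in\mathcal I(\mathfrak d)$ and there is nothing to prove.\qedhere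
\end{itemize}
\end{proof}

\section{Sufficiency of $a\ge b_1-1$}\label{sec:suff}

Put $C_m=\sum_{i=1}^k\min(b_i,m)$. In Example \ref{ex:so7} the relations $y_i^3$ and $y_1y_2y_3$ came from $X^3=0$ and from the rank. The next lemma is the general source of such relations. The factor $y_S$ makes the zeros among the coordinates harmless, so the bound on the degree does not involve $a$.

\begin{lemma}\label{lem:yh}
In types $B$ and $D$, for all $S\subset[n]$ with $|S|=s$,
\begin{equation}\label{eq:yh}
y_S\,h_j(S)\in I_e\qquad\text{whenever } j\ge0\text{ and } j>C_s-s .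
\end{equation}
\end{lemma}

\begin{proof}
Let $\Omega(X,u)=\sum_{\rho\ge0}X^{2\rho+1}u^{-\rho-1}\in\Lambda^2V[[u^{-1}]]$ and write $\Omega^{\wedge s}/s!=\sum_{j\ge0}\Phi_{s,j}(X)\,u^{-s-j}$. Each $\Phi_{s,j}:\mathfrak g\to\Lambda^{2s}V$ is $G$-equivariant and homogeneous of degree $s+2j$. On $\mathfrak h$ we have $\Omega=\sum_iy_i(u-z_i)^{-1}\omega_i$, so
\[
\frac{\Omega^{\wedge s}}{s!}=\sum_{|S|=s}y_S\prod_{i\in S}(u-z_i)^{-1}\,\omega_S,\qquad \Phi_{s,j}|_{\mathfrak h}=\sum_{|S|=s}y_Sh_j(S)\,\omega_S .
\]
Let $Q_s(u)=\prod_{i=1}^k(u-v_i)^{\min(b_i,s)}=\sum_lq_lu^{C_s-l}$ and, for $j\ge0$ with $j>C_s-s$, let $\Psi=\sum_lq_l\Phi_{s,j-l}$, with $\Phi_{s,j'}=0$ for $j'<0$. The coefficient of $\omega_S$ in $\Psi(x)$ is the value at $x$ of $y_S\sum_lq_lh_{j-l}(S)$. If $S$ contains an index belonging to $V_0$, then $y_S(x)=0$. Otherwise $\prod_{i\in S}(u-z_i(x))$ divides $Q_s$, and the sum vanishes by Lemma \ref{lem:residue}. So $\Psi(x)=0$. The component of $\Psi$ of degree $s+2j$ is $\Phi_{s,j}$, because $q_0=1$, and the others have smaller degree. Lemma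 \ref{lem:cov}($\beta$) gives the assertion.
\end{proof}

\begin{proposition}\label{prop:suff}
In type $B$, or in type $D$ with $a\ge2$, if $a\ge b_1-1$ then weak flatness holds.
\end{proposition}

\begin{proof}
For $S\subset[n]$ consider the datum $\mathfrak d_S=([n],S;b_1,\dots,b_k;a,0)$, whose words have no zeros in $S$. For it $D(T)=C_m+\min(a,q)$, because $q\le m$.

\emph{We show that $\mathcal I(\mathfrak d_S)\subset K_S$.} Let $T\subset[n]$ and $j\ge0$ with $j>D(T)-m$.

If $q>a$, then $m\ge a+1\ge b_1$, so $C_m=n-a$ and $D(T)=n$. Hence $j>n-m$ and $h_j(T)\in\mathfrak s\subset K_S$ by \eqref{eq:sym}. This is the only place where $a\ge b_1-1$ is used.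

If $q\le a$, then $j>C_m+q-m=C_m-p$. Put $S_0=T\cap S$ and $T'=T\setminus S$, of sizes $p$ and $q$. From $(1-uz)^{-1}=1+uz(1-uz)^{-1}$, applied to the variables in $T'$, we get $h_j(T)=\sum_{A\subset T'}z_A\,h_{j-|A|}(S_0\cup A)$. Hence
\[
y_{S_0}h_j(T)=\sum_{A\subset T'}y_A\cdot y_{S_0\cup A}\,h_{j-|A|}(S_0\cup A).
\]
Since $p+|A|\le m$ and $C$ is nondecreasing, $j-|A|>C_m-p-|A|\ge C_{p+|A|}-(p+|A|)$. So each term is zero or lies in $I_e$ by Lemma \ref{lem:yh}. Multiplying by $y_{S\setminus T}$ gives $y_Sh_j(T)\in I_e$.

\emph{Counting.} The datum $\mathfrak d_S$ is tame since $c=0$. By Proposition \ref{prop:count},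
\[
\dim\mathbb C[y]/I_e\le\sum_S\dim\mathbb C[z]/K_S\le\sum_SN(\mathfrak d_S).
\]
The last sum counts pairs of a word with $a$ zeros and $b_i$ letters $i$, and a subset $S$ avoiding the zeros. It equals $2^{n-a}n!/(a!\prod b_i!)$, which is $|W.x|$ by \eqref{eq:size}. Lemma \ref{lem:criterion} concludes.
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:B} and \ref{thm:D}\textup{(a)}, \textup{(b)}]
Theorem \ref{thm:B} is Proposition \ref{prop:obstruction}(1) together with Proposition \ref{prop:suff}. Theorem \ref{thm:D}(a) is Proposition \ref{prop:obstruction}(2) together with Proposition \ref{prop:suff}, and Theorem \ref{thm:D}(b) is Proposition \ref{prop:obstruction}(3).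
\end{proof}

\begin{remark}\label{rem:gens}
In the situation of Proposition \ref{prop:suff} the ideal $I_e=\operatorname{gr}I_x$ is generated by the $e_j([n])$, $j\ge1$, and the elements \eqref{eq:yh}. Indeed, the ideal generated by them is contained in $I_e=\operatorname{gr}I_x$, and the proof shows that its quotient already has dimension at most $|W.x|$.
\end{remark}

\section{Type $D$ with $a=0$ and $b_1-b_k\le1$}\label{sec:azero}

Throughout this section $\mathfrak g=\mathfrak{so}_{2n}$, $a=0$, $\beta:=b_1$ and all $b_i\in\{\beta,\beta-1\}$. Put $Z=n!/\prod b_i!$, so that $|W.x|=2^{n-1}Z$.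

The count of Section \ref{sec:suff} cannot be repeated. There are no zeros among the coordinates, and $|W.x|$ is $2^{n-1}Z$ instead of $2^nZ$ because $y_{[n]}$ is constant on $W.x$. So we want each pair $\{S,S^c\}$ to contribute $Z$ in total. We choose one block, call its letter $0$, and let a word contribute to whichever of $S$, $S^c$ contains fewer zeros. If the number of zeros is odd there are no ties. If it is even, ties must be broken by a relation which links $y_S$ with $y_{S^c}$. The smallest case shows this.

\begin{example}[$\mathfrak{gl}_2\subset\mathfrak{so}_4$]\label{ex:so4}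
Here $V_1$ is spanned by $e_1,e_2$, and $W.x=\{(t,t),(-t,-t)\}$. On $\overline{\mathbb O}_e$ we have $X^2=0$ and $\operatorname{rk}X\le2$, so $y_1^2,\,y_2^2,\,y_1y_2\in I_e$. These leave the three elements $1,y_1,y_2$, one too many. The missing relation is $y_1-y_2$: one of the two $\mathfrak{sl}_2$-components of $\mathfrak{so}_4=\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ vanishes on $\overline{\mathbb O}_e$. The general form is \eqref{eq:dual} below.
\end{example}

Fix an index $i_0$, put $\alpha=b_{i_0}$, let $b^-$ be the list of the other $b_i$, so $\kappa=k-1$, and for $0\le c'\le\alpha$ put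
\[
\mathfrak d(S,c')=([n],S;\,b^-;\,\alpha,c').
\]

\begin{lemma}\label{lem:gens}
The ideal $\mathcal I(\mathfrak d(S,c'))$ is contained in the ideal of $\mathbb C[z]$ generated by $\mathfrak s$ and
\begin{itemize}
\item the $z_i^k$, $i\in[n]$;
\item the $z_A^{k-1}$ with $A\subset S$, $|A|=c'+1$;
\item the $z_B$ with $B\subset[n]$, $|S\cup B|\ge n-\alpha+c'+1$.
\end{itemize}
\end{lemma}

\begin{proof}
If $m\le\beta-1$, then all $b_i\ge m$, and $D(T)-m=(k-1)m+\min(m,c'+q)-m=(k-1)m+\min(0,c'-p)$. If $m\ge\beta$, then all $b_i\le m$, and $D(T)-m=(n-\alpha)+\min(\alpha,c'+q)-m=\min(n-m,\ n-\alpha+c'-p)$. So a generator $h_j(T)$ satisfies one of four inequalities.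
\begin{enumerate}
\item $j>n-m$. Then $h_j(T)\in\mathfrak s$ by \eqref{eq:sym}.
\item $j>(k-1)m$. Then every monomial of $h_j(T)$ has an exponent $\ge k$.
\item $j>(k-1)m+c'-p$. Monomials of $h_j(T)$ with an exponent $\ge k$ are multiples of some $z_i^k$. Consider a monomial with all exponents $\le k-1$. The total deficit $(k-1)m-j$ is at most $p-c'-1$, so at most $p-c'-1$ of the exponents are smaller than $k-1$. Hence at least $c'+1$ of the $p$ variables in $T\cap S$ have exponent $k-1$.
\item $j>n-\alpha+c'-p$. By \eqref{eq:sym}, $h_j(T)\equiv\pm\sum z_B\pmod{\mathfrak s}$ over the $B\subset T^c$ with $|B|=j$. Such $B$ is disjoint from $T\cap S$, so $|S\cup B|\ge p+j\ge n-\alpha+c'+1$.\qedhere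
\end{enumerate}
\end{proof}

This is where $b_1-b_k\le1$ is used: every $m$ is either $\le$ all $b_i$ or $\ge$ all $b_i$, so, modulo $\mathfrak s$, $\mathcal I(\mathfrak d(S,c'))$ is controlled by monomials of the form $z_i^k$, $z_A^{k-1}$ and $z_B$. The required relations can be obtained from nilpotency and ranks.

\subsection{Rank conditions}\label{ssec:rank}

Give $V_{i_0}$ degree $k$, the other $V_i$ the degrees $k-1,\dots,1$ in some order, and the duals the opposite degrees. The parabolic defined by this grading has Levi algebra $\mathfrak l$. An element $X$ of its nilradical strictly raises the degree, and only $2k$ degrees occur. So $X^{2k}=0$, $X^{2k-1}V\subset V_{i_0}$ and $XV_{i_0}=0$. Elements of $\mathfrak g$ have even rank, and $X^{2k-1}\in\mathfrak g$. By \eqref{eq:LS}, on $\overline{\mathbb O}_e$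
\[
X^{2k}=0,\qquad \operatorname{rk}X^{2k-1}\le2\lfloor\alpha/2\rfloor,\qquad \operatorname{rk}X\le2n-2\lceil\alpha/2\rceil .
\]
Apply Lemma \ref{lem:cov}($\alpha$) to the diagonal entries of $X^{2k}$, and, by means of \eqref{eq:wedge}, to exterior powers of $X^{2k-1}$ and of $X$:
\begin{equation}\label{eq:rank}
z_i^k\in I_e,\qquad y_A^{2k-1}\in I_e\ \ (|A|=\lfloor\alpha/2\rfloor+1),\qquad y_U\in I_e\ \ (|U|\ge n-\lceil\alpha/2\rceil+1).
\end{equation}
To apply this with Lemma \ref{lem:gens}, note that $y_Sz_A^{k-1}$ is divisible by $y_A^{2k-1}$ if $A\subset S$, and that $y_Sz_B$ is divisible by $y_{S\cup B}$.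

\subsection{Some $b_i$ is odd}\label{ssec:odd}

Choose $i_0$ with $\alpha=b_{i_0}=2c+1$ odd, and take $c'=c$. Then $c'+1=\lfloor\alpha/2\rfloor+1$ and $n-\alpha+c'+1=n-c=n-\lceil\alpha/2\rceil+1$. So Lemma \ref{lem:gens} and \eqref{eq:rank} give $\mathcal I(\mathfrak d(S,c))\subset K_S$ for every $S$. A word with $2c+1$ zeros has at most $c$ of them in exactly one of $S$, $S^c$. Therefore
\[
N(\mathfrak d(S,c))+N(\mathfrak d(S^c,c))=Z .
\]
If Proposition \ref{prop:count} applies to all $\mathfrak d(S,c)$, then $\dim\mathbb C[y]/I_e\le\sum_SN(\mathfrak d(S,c))=2^{n-1}Z=|W.x|$, and weak flatness holds. It does apply if $k\le2$, because then $\kappa\le1$, and also if $b_1\le2$, because then $\alpha=1$ and $c=0$.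

\subsection{All $b_i$ are even}\label{ssec:even}

Then all $b_i$ are equal to $\alpha=2c$ with $c\ge1$, and $n=2ck$.

\begin{lemma}\label{lem:dual}
There is $\tau\in\mathbb C^\times$ such that
\begin{equation}\label{eq:dual}
y_{A^c}-\tau\,y_A^{2k-1}\in I_e\qquad\text{for all }A\subset[n]\text{ with }|A|=c .
\end{equation}
\end{lemma}

\begin{proof}
The idea is that at $x$ the product $y_Ay_{A^c}=y_{[n]}$ is a nonzero constant, so $y_{A^c}$ is a multiple of $\prod_{i\in A}y_i^{-1}$, and $y_i^{-1}$ can be written as an odd polynomial in $y_i$.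

Define an $SO(V)$-equivariant isomorphism $\star:\Lambda^{2n-2c}V\to\Lambda^{2c}V$ by $\langle\star\eta,\zeta\rangle\,\omega_{[n]}=\eta\wedge\zeta$, where $\langle\ ,\ \rangle$ is the form induced on $\Lambda^{2c}V$. Among standard basis vectors $\zeta$, only $\zeta=\pm\omega_A$ has $\omega_{A^c}\wedge\zeta\ne0$, and $\omega_{A^c}\wedge\omega_A=\omega_{[n]}$. Likewise $\omega_A$ pairs nontrivially only with $\pm\omega_A$, and $\langle\omega_A,\omega_A\rangle=(-1)^c$, since $\langle\omega_i,\omega_i\rangle=(e_i,e_i)(e_{-i},e_{-i})-(e_i,e_{-i})^2=-1$. Hence $\star\,\omega_{A^c}=(-1)^c\omega_A$.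

Let $f(u)=\prod_{i=1}^k(u-v_i)$; then $f(0)\ne0$. Put
\[
\psi(u)=\frac{f(0)-f(u)}{u\,f(0)},
\]
a polynomial of degree $k-1$ with leading coefficient $\psi_0=-1/f(0)$ and with $\psi(v_i)=1/v_i$. Let $\pi=y_{[n]}(x)\ne0$. The equivariant map
\[
\Theta(X)=(-1)^c\star\frac{X^{\wedge(n-c)}}{(n-c)!}-\pi\,\frac{(X\psi(X^2))^{\wedge c}}{c!}
\]
has degree at most $n-c=c(2k-1)$; the two terms have the same degree because $n=2ck$. By \eqref{eq:wedge}, on $\mathfrak h$ it equals
\[
\sum_{|A|=c}\Bigl(y_{A^c}-\pi\prod_{i\in A}y_i\psi(z_i)\Bigr)\omega_A .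
\]
At $x$ we have $y_i\psi(z_i)=y_i/z_i=1/y_i$ and $y_Ay_{A^c}=\pi$, so $\Theta(x)=0$. Lemma \ref{lem:cov}($\beta$) gives \eqref{eq:dual} with $\tau=\pi\psi_0^{\,c}$.
\end{proof}

From each of the $2^{n-1}$ unordered pairs $\{S,S^c\}$ fix an order $(S,S^c)$. Let $M'\subset M$ be the images of $y_{S^c}\mathbb C[z]$ and of $y_S\mathbb C[z]+y_{S^c}\mathbb C[z]$ in $\mathbb C[y]/I_e$. Then $\dim\mathbb C[y]/I_e$ is at most the sum of the dimensions $\dim M$ over all pairs.

\emph{$M'$ is a quotient of $\mathbb C[z]/\mathcal I(\mathfrak d(S^c,c))$.} Apply Lemma \ref{lem:gens} to $(S^c,c)$. The generators there have $|A|=c+1=\lfloor\alpha/2\rfloor+1$ and $|S^c\cup B|\ge n-\alpha+c+1=n-\lceil\alpha/2\rceil+1$, so \eqref{eq:rank} applies.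

\emph{$M/M'$ is a quotient of $\mathbb C[z]/\mathcal I(\mathfrak d(S,c-1))$.} By Lemma \ref{lem:gens} with $c'=c-1$, and because $\mathfrak s$ and the $z_i^k$ lie in $I_e$, two kinds of elements must be checked. The extreme ones are just out of reach of \eqref{eq:rank}, and \eqref{eq:dual} moves them into $M'$.
\begin{itemize}
\item Let $A\subset S$ with $|A|=c$. Since $A^c=S^c\sqcup(S\setminus A)$, modulo $I_e$
\[
y_Sz_A^{k-1}=y_{S\setminus A}\,y_A^{2k-1}\equiv\tau^{-1}y_{S\setminus A}\,y_{A^c}=\tau^{-1}z_{S\setminus A}\,y_{S^c},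
\]
whose image lies in $M'$.
\item Let $|S\cup B|\ge n-\alpha+c=n-c$. If the inequality is strict, then $y_Sz_B\in I_e$ by \eqref{eq:rank}. If $|S\cup B|=n-c$, put $A'=(S\cup B)^c$, so $|A'|=c$ and $S^c=A'\sqcup(B\setminus S)$. Then, modulo $I_e$,
\[
y_Sz_B=y_{S\cup B}\,y_{B\setminus S}\,z_{B\cap S}\equiv\tau\,y_{A'}^{2k-1}\,y_{B\setminus S}\,z_{B\cap S}=\tau\,z_{A'}^{k-1}z_{B\cap S}\,y_{S^c},
\]
whose image lies in $M'$.
\end{itemize}

\emph{Counting.} A word has $2c$ zeros, so it has at most $c-1$ zeros in $S$ if and only if it does not have at most $c$ zeros in $S^c$. Hence $N(\mathfrak d(S,c-1))+N(\mathfrak d(S^c,c))=Z$. If Proposition \ref{prop:count} applies to these data, then $\dim M\le Z$, $\dim\mathbb C[y]/I_e\le2^{n-1}Z=|W.x|$, and weak flatness holds. It applies if $k\le2$, because then $\kappa\le1$. It also applies if $b_1=2$: then $c=1$, and $\mathfrak d(S,0)$ has $c'=0$, while $\mathfrak d(S^c,1)$ has $\alpha-c'=1$.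

\begin{proof}[Proof of Theorem \ref{thm:D}\textup{(c)}]
If some $b_i$ is odd, use Section \ref{ssec:odd}. Otherwise use Section \ref{ssec:even}.
\end{proof}

\begin{remark}[the undecided family]\label{rem:open}
For $a=0$, $b_1-b_k\le1$ and arbitrary $k$ the argument shows that weak flatness holds as soon as $\dim\mathbb C[z]/\mathcal I(\mathfrak d)\le N(\mathfrak d)$ for all data $\mathfrak d(S,c)$ of Section \ref{ssec:odd}, respectively all data $\mathfrak d(S,c-1)$ and $\mathfrak d(S^c,c)$ of Section \ref{ssec:even}. We have not proved this inequality for $k\ge3$ and $b_1\ge3$, where these data need not be tame, and we make no claim in that range.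
\end{remark}

\section{The second counterexample, and normality}\label{sec:so10}

\subsection{$\mathfrak{gl}_3\times\mathfrak{gl}_2\subset\mathfrak{so}_{10}$}

Let $P$ be the stabilizer of the isotropic flag $V_2\subset V_1\oplus V_2$, where $\dim V_1=3$ and $\dim V_2=2$. Its Levi algebra is $\mathfrak l$, and $G/P$ is the variety of isotropic flags $F_1\subset F_2$ with $\dim F_1=2$, $\dim F_2=5$ and $F_2$ in the family of Lagrangian subspaces containing $V_1\oplus V_2$. An element $X$ lies in the nilradical attached to the flag if and only if $XV\subset F_1^\perp$, $XF_1^\perp\subset F_2$, $XF_2\subset F_1$ and $XF_1=0$. Let $X$ have type $[4,4,1,1]$.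

\emph{The flag is unique.} If $X$ lies in the nilradical attached to $(F_1,F_2)$, then $X^3V\subset F_1$, and both have dimension $2$. So $F_1=\operatorname{im}X^3$ and $F_1^\perp=\ker X^3$. The map $\bar X$ induced on the $6$-dimensional space $F_1^\perp/F_1$ has type $[2,2,1,1]$. The Lagrangian subspace $F_2/F_1$ must contain the plane $\operatorname{im}\bar X$, which is isotropic because $\bar X^2=0$. The Lagrangians containing it correspond to the isotropic lines in the $2$-dimensional quadratic space $(\operatorname{im}\bar X)^\perp/\operatorname{im}\bar X$. There are two of them, and the corresponding $F_2$ meet in codimension one, so they belong to different families. Hence $F_2$ is determined.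

\emph{The flag exists.} Define $F_1=\operatorname{im}X^3$, which is isotropic because $X^6=0$, and let $F_2$ be the Lagrangian just found. Then $XV\subset\ker X^3=F_1^\perp$ and $XF_1=0$ because $X^4=0$, and $XF_1^\perp\subset F_2$ by construction. Finally $(XF_2,F_1^\perp)=(F_2,XF_1^\perp)=0$, since $X$ is skew and $F_2$ is isotropic, so $XF_2\subset F_1$.

The transposed partition is $(4,2,2,2)$, so $\dim\mathfrak z(X)=\frac12(28-2)=13=\dim\mathfrak l$. Hence $\mathbb O_e=[4,4,1,1]$ by \eqref{eq:LS}, and (ii) holds. Condition (i) holds by the quoted criterion with $l=1$ (see also Section \ref{ssec:normal}).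

Here $a=0<b_1-1=2$, $k=2$ and $b_1=3$, so none of the conditions in (D) holds. But $b_1-b_2=1$ and $k=2$, so weak flatness holds by Theorem \ref{thm:D}(c). This proves Theorem \ref{thm:counter}(2). In this example $|W.x|=2^4\cdot10=160$. Section \ref{ssec:odd} applies with $\alpha=3$, $c=1$, and, by the argument of Remark \ref{rem:gens}, it shows that $I_e=\operatorname{gr}I_x$ is generated by the $e_j([5])$, $j\ge1$, the $y_i^4$, the $y_i^3y_j^3$ with $i\ne j$, and the $y_U$ with $|U|=4$.

\subsection{Normality of the two closures}\label{ssec:normal}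

Condition (i) for the two counterexamples can also be checked with the theorem of Kraft and Procesi (\cite{KP}, Theorem 1, Table I in \S3.4, Theorem 16.2): the closure of a nilpotent $O_N$-class $\eta$ in $\mathfrak{so}_N$ is non-normal if and only if $\eta$ has a degeneration $\sigma<\eta$ of codimension two and of type (e). Type (e) means that after erasing some number $\rho$ of common initial rows and an even number $s$ of common initial columns, the pair $\eta>\sigma$ becomes $(2p,2p)>(2p-1,2p-1,1,1)$ in $\mathfrak{so}_{4p}$. Neither $[3^4]$ nor $[4,4,1,1]$ is very even, so the $O_N$-class and the $SO_N$-class coincide.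

For $\eta=[3^4]$: type (e) requires a part $2p+s$ of $\eta$, which is even, while all parts are odd.

For $\eta=[4,4,1,1]$: if $s=0$, erasing initial rows never leaves $(2p,2p)$. If $s=2$, then $\rho=0$ and $p=1$, so $\sigma$ would have four rows of length $3$, of total size at least $12>10$. If $s\ge4$, nothing remains.

So neither orbit has a degeneration of type (e), and both closures are normal.

\begin{thebibliography}{9}
\bibitem{Artin} E. Artin, \emph{Galois Theory}.
\bibitem{Hoang} Do Kien Hoang, \emph{Hikita conjecture for classical Lie algebras}, arXiv:2409.13914 (2024).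
\bibitem{Kostant} Kostant, Amer. J. Math. 85 (1963).
\bibitem{KP} Kraft and Procesi, Comment. Math. Helv. 57 (1982).
\bibitem{LS} Lusztig and Spaltenstein, J. London Math. Soc. 19 (1979).
\end{thebibliography}

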